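\title{Representing integers by quaternary forms on finitely many parallel hyperplanes}

\begin{abstract}
We show that every sufficiently large integer is represented by $x^2+y^2+z^2+2w^2$ in such a way that a prescribed nonzero integral linear form in $x,y,z,w$ takes one of finitely many values; this proves a conjecture posed in a paper of Wu and Sun. More generally, a positive definite integer-valued quaternary form has this finite-set property for one, equivalently for every, nonzero linear form exactly when it is isotropic over every $\mathbb{Q}_p$. Fixing the value of the linear form turns the problem into one about cosets of ternary lattices. We replace the cosets by lattices with the help of rational reflections and then apply the theorem of Duke and Schulze-Pillot on representation by a spinor genus.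
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{N}=\{0,1,2,\dots\}$ and $Q_0(x,y,z,w)=x^2+y^2+z^2+2w^2$. The integer solutions of $Q_0=n$ lie on an ellipsoid of diameter of order $\sqrt n$, on which a linear form $L$ takes values of order $\sqrt n$. Can one always find a solution at which $L$ is bounded independently of $n$, that is, a solution on one of finitely many fixed parallel hyperplanes? The paper of Wu and Sun \cite{WS} poses the conjecture that one can. The precise statement is our first theorem.

\begin{theorem}\label{thm:A}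
Let $a,b,c,d\in\mathbb{N}$, not all $0$. There is a finite set $\mathcal{S}\subseteq\mathbb{N}$ such that every sufficiently large integer equals $x^2+y^2+z^2+2w^2$ for some $x,y,z,w\in\mathbb{Z}$ with $ax+by+cz+dw\in\mathcal{S}$. The same holds for $a,b,c,d\in\mathbb{Z}$, not all $0$.
\end{theorem}

Counting suggests that size is no obstacle. If $s$ is a value of $L$ on $\mathbb{Z}^4$, the integer points with $L=s$ and $Q_0\le X$ fill a three-dimensional ellipsoid of diameter of order $\sqrt X$, so their number is of order $X^{3/2}$, and an integer $n\le X$ has on average about $X^{1/2}$ representations on the single hyperplane $L=s$. One therefore expects the answer to be decided by congruences: can finitely many values $s$ satisfy the $p$-adic conditions for all $n$? The simplest cases show both possible outcomes. Recall the three-square theorem of Legendre and Gauss: $n\in\mathbb{N}$ is a sum of three squares if and only if $n$ is not of the form $4^k(8j+7)$ with $k,j\ge0$.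

\begin{example}\label{ex:simple}
(a) Let $L=w$. We need $n-2s^2$ to be a sum of three squares. The set $\{0\}$ fails for $n\equiv7\pmod 8$, but $\mathcal{S}=\{0,1\}$ works for all $n\in\mathbb{N}$: if $n=4^k(8j+7)$, then $n-2>0$ is $\equiv5\pmod 8$ for $k=0$ and $\equiv 2\pmod 4$ for $k\ge1$, so $n-2$ is a sum of three squares. In particular $Q_0$ represents every $n\in\mathbb{N}$.

(b) Let $L=x$. We need $n-s^2=y^2+z^2+2w^2$. An integer $r$ has this form if and only if $2r$ is a sum of three squares, because $2(y^2+z^2+2w^2)=(y+z)^2+(y-z)^2+(2w)^2$ and in $2r=A^2+B^2+C^2$ we may assume $A\equiv B\pmod 2$ and $C$ even. If $2n=4^k(8j+7)$, then $n$ is even, so $2(n-1)\equiv2\pmod 4$ is a sum of three squares. Again $\mathcal{S}=\{0,1\}$ works.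
\end{example}

\begin{example}\label{ex:four}
Replace $Q_0$ by $x^2+y^2+z^2+w^2$ and let $L=w$. If a sum of four squares is divisible by $8$, all four variables are even: modulo $4$ the number of odd ones is $0$ or $4$, and four odd squares add up to $4$ modulo $8$. Hence every solution of $x^2+y^2+z^2+w^2=7\cdot4^i$ has $2^{i-1}\mid w$. If $w$ is confined to a finite set and $i$ is large, then $w=0$; but $7\cdot4^i$ is not a sum of three squares. No finite set works.
\end{example}

The difference is $2$-adic. For four squares a high power of $2$ in $n$ forces a high power of $2$ in every variable; for $Q_0$ it does not, as $1^2+1^2+2^2+2\cdot1^2=8$ already indicates. Our second theorem says that this is the only obstruction. For a $\mathbb{Z}$-lattice $\Lambda$ with quadratic form $Q$ put $\Lambda_p=\Lambda\otimes\mathbb{Z}_p$; the form is \emph{isotropic over $\mathbb{Q}_p$} if $Q(v)=0$ for some nonzero $v\in\Lambda\otimes\mathbb{Q}_p$.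

\begin{theorem}\label{thm:B}
Let $\Lambda$ be a $\mathbb{Z}$-lattice of rank $4$ with a positive definite integer-valued quadratic form $Q$. The following are equivalent.
\begin{itemize}
\item[(i)] $Q$ is isotropic over $\mathbb{Q}_p$ for every prime $p$.
\item[(ii)] For every nonzero linear form $L:\Lambda\to\mathbb{Z}$ there is a finite set $\mathcal{S}\subseteq\mathbb{N}$ such that every sufficiently large integer $n$ with $n\in Q(\Lambda_p)$ for all $p$ is of the form $n=Q(v)$ with $v\in\Lambda$, $L(v)\in\mathcal{S}$.
\item[(iii)] For some nonzero linear form $L:\Lambda\to\mathbb{Z}$ there is a finite set $\mathcal{S}\subseteq\mathbb{Z}$ such that every sufficiently large $n\in Q(\Lambda)$ is of the form $n=Q(v)$ with $v\in\Lambda$, $L(v)\in\mathcal{S}$.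
\end{itemize}
\end{theorem}

Since $Q(\Lambda)\subseteq Q(\Lambda_p)$ for all $p$, the condition on $n$ in (ii) cannot be dropped, and (ii) implies (iii).

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
Take $\Lambda=\mathbb{Z}^4$, $Q=Q_0$, $L=ax+by+cz+dw$. For odd $p$ the lattice $\Lambda_p$ is unimodular of rank $4$, hence isotropic by Lemma~\ref{lem:unimod} below. For $p=2$ the number $-7\equiv1\pmod 8$ is a square in $\mathbb{Z}_2$, and $Q_0(\sqrt{-7},1,2,1)=-7+1+4+2=0$. So (i) holds. By Example~\ref{ex:simple}(a) every $n\in\mathbb{N}$ lies in $Q_0(\mathbb{Z}^4)$, hence in $Q_0(\mathbb{Z}_p^4)$ for all $p$, and (ii) is the assertion.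
\end{proof}

On the other side, $x^2+y^2+z^2+w^2$ is anisotropic over $\mathbb{Q}_2$: a nontrivial zero can be scaled into $\mathbb{Z}_2^4$ with some coordinate odd, which the congruence in Example~\ref{ex:four} forbids. So (iii) fails, and the analogue of Theorem~\ref{thm:A} for four squares is false for every $(a,b,c,d)\ne0$.

Section~\ref{sec:prelim} collects the background, and Section~\ref{sec:aniso} proves (iii)$\Rightarrow$(i) by generalizing Example~\ref{ex:four}. The rest of the paper proves (i)$\Rightarrow$(ii). Section~\ref{sec:slice} reduces it to ternary forms, works an example by hand and lists the four difficulties, which Sections~\ref{sec:types}--\ref{sec:end} resolve in turn.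

\section{Background on quadratic lattices}\label{sec:prelim}

\subsection*{Spaces and lattices}
A \emph{quadratic space} over $\mathbb{Q}$ or $\mathbb{Q}_p$ is a finite-dimensional vector space $V$ with a nondegenerate symmetric bilinear form $B$; we put $Q(x)=B(x,x)$ and call it the \emph{norm} of $x$. A vector $x\neq0$ is \emph{isotropic} if $Q(x)=0$, and $x$ is \emph{anisotropic} if $Q(x)\ne0$; the space is isotropic if it contains an isotropic vector, and anisotropic otherwise. A \emph{lattice} on $V$ is a finitely generated $\mathbb{Z}$-submodule (or $\mathbb{Z}_p$-submodule) $M$ that spans $V$, and $\det M$ is the determinant of the Gram matrix of $B$ in a basis of $M$; over $\mathbb{Z}_p$ it is defined up to squares of units. For $V$ over $\mathbb{Q}$ we write $V_p=V\otimes\mathbb{Q}_p$, $M_p=M\otimes\mathbb{Z}_p$, and $\operatorname{ord}_p$ for the $p$-adic valuation. ``Almost all $p$'' means all but finitely many.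

A vector $x\in M_p$ is \emph{primitive} if $x\notin pM_p$, and $x\in M$ is primitive if it is primitive in every $M_p$. The lattice \emph{(primitively) represents} $m$ if $m$ is the norm of one of its (primitive) vectors. A $\mathbb{Z}_p$-lattice is \emph{unimodular} if $B$ is integral on it and its determinant is a unit. Then every primitive $x$ has a partner $y$ with $B(x,y)=1$. A unimodular sublattice of a $\mathbb{Z}_p$-lattice on which $B$ is integral splits off as an orthogonal summand.

We use the following textbook facts.
\begin{itemize}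
\item[(F1)] A lattice $M$ on $V$ equals $\{x\in V: x\in M_p\text{ for all }p\}$. If lattices $M'_p$ on $V_p$ are given with $M'_p=M_p$ for almost all $p$, there is a unique lattice $M'$ on $V$ with these completions. Since $M/p^kM=M_p/p^kM_p$, finitely many congruences $x\equiv x_p\pmod{p^kM_p}$ at distinct primes have a common solution $x\in M$.
\item[(F2)] Every element of $1+p^3\mathbb{Z}_p$ is the square of a unit. Hence the cosets of $\mathbb{Q}_p^{\times2}$ in $\mathbb{Q}_p^\times$ are open.
\item[(F3)] If $\ell$ is an odd prime, $\alpha,\beta\in\mathbb{F}_\ell^\times$ and $\gamma\in\mathbb{F}_\ell$, then $\alpha X^2+\beta Y^2=\gamma$ is solvable in $\mathbb{F}_\ell$, since $\alpha X^2$ and $\gamma-\beta Y^2$ each take $(\ell+1)/2$ values.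
\item[(F4)] Every quadratic space of dimension at least $5$ over $\mathbb{Q}_p$ is isotropic.
\item[(F5)] (Hasse--Minkowski) A quadratic space over $\mathbb{Q}$ is isotropic if and only if it is isotropic over $\mathbb{R}$ and over every $\mathbb{Q}_p$.
\item[(F6)] (Witt) Two vectors of the same nonzero norm are related by an isometry of the space.
\end{itemize}

\begin{lemma}\label{lem:unimod}
Let $\ell$ be an odd prime and $U$ a unimodular $\mathbb{Z}_\ell$-lattice of rank at least $3$.
\begin{itemize}
\item[(a)] There is a primitive $\zeta\in U$ with $\ell\mid Q(\zeta)$.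
\item[(b)] For each such $\zeta$ there are $e,f\in U$ with $e\equiv\zeta\pmod{\ell U}$, $Q(e)=Q(f)=0$, $B(e,f)=1$, and $\mathbb{Z}_\ell e+\mathbb{Z}_\ell f$ is an orthogonal summand of $U$.
\item[(c)] $U$ is isotropic and primitively represents every element of $\mathbb{Z}_\ell$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The space $U/\ell U$ is nondegenerate, so it has an orthogonal basis with nonzero norms $\alpha_1,\alpha_2,\alpha_3,\dots$. Solve $\alpha_1X^2+\alpha_2Y^2=-\alpha_3$ by (F3) and lift the vector $(X,Y,1,0,\dots)$.

(b) Choose $y\in U$ with $B(\zeta,y)=1$. The polynomial $Q(\zeta+ty)=Q(\zeta)+2t+Q(y)t^2$ has the simple root $t=0$ modulo $\ell$, so by Hensel's lemma it has a root $t\in\ell\mathbb{Z}_\ell$. Put $e=\zeta+ty$. It is primitive; choose $f'$ with $B(e,f')=1$ and put $f=f'-\frac12Q(f')e$, so that $Q(f)=Q(f')-Q(f')=0$. The plane $\mathbb{Z}_\ell e+\mathbb{Z}_\ell f$ has determinant $-1$, so it splits off.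

(c) The vector $e$ is isotropic, and $e+\frac c2f$ is primitive of norm $c$.
\end{proof}

\subsection*{Reflections and the spinor genus}
For an anisotropic vector $\eta$ the \emph{reflection}
\[
\tau_\eta(x)=x-\frac{2B(x,\eta)}{Q(\eta)}\,\eta
\]
is an isometry of determinant $-1$ and order $2$ that sends $\eta$ to $-\eta$ and fixes $\eta^\perp$ pointwise. If $B$ is integral on $M_p$ and $\eta\in M_p$ has unit norm, then $\tau_\eta M_p=M_p$. Every element of $SO(V)$ is a product $\tau_{a_1}\cdots\tau_{a_{2r}}$ of an even number of reflections, and the class of $Q(a_1)\cdots Q(a_{2r})$ modulo squares depends only on the product. This defines a homomorphism, the \emph{spinor norm} $\theta:SO(V)\to F^\times/F^{\times2}$, where $F$ is the ground field.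

Let $M,M'$ be lattices on a space $V$ over $\mathbb{Q}$. Then $M'$ is in the \emph{genus} of $M$ if $M'_p=\varphi_pM_p$ with $\varphi_p\in O(V_p)$ for all $p$, and in the \emph{spinor genus} of $M$ if there are $\varrho\in O(V)$ and, for every $p$, an element $\Sigma_p\in SO(V_p)$ of trivial spinor norm with $M'_p=\varrho\Sigma_pM_p$. Lattices isometric to $M$ lie in its spinor genus, which lies in its genus. The deep input of this paper is the following result.

\begin{theorem}[Duke and Schulze-Pillot {\cite[Corollary to Theorem 3]{DSP}}]\label{thm:DSP}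
Let $M$ be a positive definite integral ternary lattice. Every sufficiently large integer that is primitively represented by some lattice in the spinor genus of $M$ is represented by $M$.
\end{theorem}

Three features of this statement shape the proof: it concerns a fixed lattice (not a coset, and the bound depends on $M$), it requires primitive representations, and it requires the spinor genus rather than the genus.

\section{Isotropy is necessary}\label{sec:aniso}

\begin{proof}[Proof of \textup{(iii)}$\Rightarrow$\textup{(i)} in Theorem~\ref{thm:B}]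
Suppose that $Q$ is anisotropic over $\mathbb{Q}_p$. Let $L\ne0$ be any linear form, write $L=B(u,\cdot)$ with $0\ne u\in\Lambda\otimes\mathbb{Q}$, put $V=u^\perp$, and let $\mathcal{S}\subseteq\mathbb{Z}$ be finite. We construct integers $n_i\in Q(\Lambda)$ that play the role of $7\cdot4^i$: they are highly divisible by $p$, which forces $L=0$, and they lie in a square class that the hyperplane $L=0$ misses.

If $\xi\in V_p$ had norm $-Q(u)$, then $\xi+u\ne0$ would have norm $0$. So $V_p$ does not represent $-Q(u)$, and by scaling it represents no element of the class $\mathcal{C}=-Q(u)\mathbb{Q}_p^{\times2}$. The quaternary space does represent $\mathcal{C}$: by (F4) the equation $Q(v)+Q(u)t^2=0$ has a nontrivial solution with $v\in\Lambda\otimes\mathbb{Q}_p$, $t\in\mathbb{Q}_p$, and $t\ne0$ by anisotropy. Multiplying $v$ by a power of $p$ we get $v\in\Lambda_p$ with $Q(v)\in\mathcal{C}$. Since $\mathcal{C}$ is open by (F2) and $\Lambda$ is dense in $\Lambda_p$, there is $v_0\in\Lambda$ with $Q(v_0)\in\mathcal{C}$. Put $n_i=Q(p^iv_0)=p^{2i}Q(v_0)$. Then $n_i\in Q(\Lambda)\cap\mathcal{C}$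 and $n_i\to\infty$.

The set $\Lambda_p\setminus p\Lambda_p$ is compact and $Q$ does not vanish on it, so there is $c_0$ with $\operatorname{ord}_pQ(x')\le c_0$ for all $x'\in\Lambda_p\setminus p\Lambda_p$. Let $x\in\Lambda$ with $Q(x)=n_i$, and write $x=p^jx'$ with $x'\in\Lambda_p\setminus p\Lambda_p$. Then $2i\le\operatorname{ord}_pn_i\le2j+c_0$, so $L(x)$ is divisible by $p^j$ with $j\ge i-c_0/2$. For large $i$ the only element of $\mathcal{S}$ that can be divisible by $p^j$ is $0$. Then $x\in V$, so $V_p$ represents $n_i\in\mathcal{C}$, a contradiction. Thus for large $i$ the integer $n_i$ has no representation with $L(x)\in\mathcal{S}$, and (iii) fails.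
\end{proof}

\section{Slicing along $L$}\label{sec:slice}

From now on we assume (i), fix a nonzero $L:\Lambda\to\mathbb{Z}$, and prove (ii). The form $B$ with $B(v,v)=Q(v)$ takes values in $\frac12\mathbb{Z}$ on $\Lambda$. If it is not integral, replace $Q$ by $2Q$: this preserves (i), and (ii) for $2Q$ applied to $2n$ is (ii) for $Q$ and $n$. So we assume that $B$ is integral on $\Lambda$, and put $D=\det\Lambda$.

Let $u\in\Lambda\otimes\mathbb{Q}$ be the vector with $L=B(u,\cdot)$, fix an integer $h>0$ with $hu\in\Lambda$, and put
\[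
N=hQ(u)=L(hu)\in\mathbb{Z}_{>0},\qquad V=u^\perp,\qquad K=V\cap\Lambda,\qquad m(n,s)=N^2n-Nhs^2 .
\]
The lattice $K=\ker L$ has rank $3$. The orthogonal projection of $v$ to $V$ is $v-L(v)u/Q(u)$, and multiplying by $N$ clears the denominator: for $v\in\Lambda$ or $v\in\Lambda_p$, and $s=L(v)$,
\begin{equation}\label{eq:proj}
\xi=Nv-hsu\ \text{ satisfies }\ L(\xi)=0,\qquad Q(\xi)=N^2Q(v)-2Nhs^2+h^2s^2Q(u)=m(Q(v),s).
\end{equation}
The converse is the reduction to ternary forms.

\begin{lemma}\label{lem:lift}
Let $n,s\in\mathbb{Z}$ and $\xi\in K$ with $Q(\xi)=m(n,s)$ and $\xi+hsu\in N\Lambda$. Then $v=(\xi+hsu)/N\in\Lambda$ has $L(v)=s$ and $Q(v)=n$.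
\end{lemma}

\begin{proof}
We have $L(v)=hsQ(u)/N=s$, and since $\xi\perp u$, $N^2Q(v)=Q(\xi)+h^2s^2Q(u)=m(n,s)+Nhs^2=N^2n$.
\end{proof}

So we must represent $m(n,s)$ by a vector of $K$ in a prescribed class modulo $N\Lambda$, that is, by a coset of a ternary lattice, while Theorem~\ref{thm:DSP} only speaks of lattices. The natural move is to replace the coset by the lattice it generates. A vector of the right norm in that lattice lies in the coset only up to sign, and the sign can differ from one prime factor of $N$ to another. Multiplication by $-1$ changes all signs at once, so it settles the case of a single prime; the problem becomes visible when the sign matters at two primes.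

\begin{example}\label{ex:fifteen}
Let $Q=Q_0$ and $L=3x+2y+2w$. Then $u=(3,2,0,1)$, $h=1$, $N=15$ and $m(n,s)=225n-15s^2$. We try $s=1$. The vectors $15v-L(v)u$ with $v\in\mathbb{Z}^4$ form a ternary lattice $M_0\subseteq K$. Suppose that $\xi\in M_0$ has norm $m(n,1)$, and write $\xi=15v-ju$ with $j=L(v)$. By \eqref{eq:proj}, $225Q(v)-15j^2=225n-15$, so $j^2\equiv1\pmod{15}$ and $j\equiv\pm1,\pm4$. Replacing $v$ by $v+tu$ leaves $\xi$ unchanged and adds $15t$ to $j$; replacing $v$ by $-v$ changes the signs of $\xi$ and $j$. So we may assume $j=1$ or $j=4$. If $j=1$, then $Q(v)=n$, as wanted. If $j=4$, then $Q(v)=n+1$: since $m(n,1)=m(n+1,4)$, the lattice $M_0$ cannot tell the two problems apart. Note that $4\equiv1\pmod3$ and $4\equiv-1\pmod5$, so the sign is right at $3$ and wrong at $5$.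

A reflection repairs this. The vector $\zeta=(-2,2,0,1)$ lies in $K$, satisfies $\zeta\equiv u\pmod5$, and has norm $10$. Let $j=4$ and $\beta=B(v,\zeta)$, so $\beta\equiv B(v,u)=4\pmod5$. Since $\zeta\perp u$ we have $B(\xi,\zeta)=15\beta$ and $\tau_\zeta\xi=\xi-3\beta\zeta$. Modulo $3$ this is $-4u\equiv-u$, and modulo $5$ it is $-4u-12u\equiv-u$. So $\tau_\zeta\xi+u\in15\mathbb{Z}^4$, and Lemma~\ref{lem:lift} yields $v'=(\tau_\zeta\xi+u)/15=v-(u+\beta\zeta)/5$ with $L(v')=1$ and $Q(v')=n$. For instance, $v=(0,2,0,0)$ of norm $4$ gives $v'=(1,0,0,-1)$ of norm $3$.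

It was luck that $Q(\zeta)$ has no prime factor outside $2N$. Congruences control $\zeta$ at finitely many primes only, and the general situation looks like $\zeta'=(-2,2,5,1)\in K$, which is also $\equiv u\pmod 5$ but has norm $35$. With $\beta'=B(v,\zeta')$ we get $\tau_{\zeta'}\xi=\xi-\frac67\beta'\zeta'$, which is integral exactly when $7\mid\beta'$, that is, when $7\mid B(\xi,\zeta')$. If $\beta'=7\gamma$, then $7\gamma\equiv4$, so $\gamma\equiv2\pmod5$, and $\tau_{\zeta'}\xi=\xi-6\gamma\zeta'$ is again $\equiv-u$ modulo $3$ and modulo $5$. So $\zeta'$ serves equally well, provided that we represent $m(n,s)$ not by $M_0$ but by the sublattice cut out by $7\mid B(\xi,\zeta')$.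
\end{example}

In general four difficulties remain.
\begin{itemize}
\item[1.] The lattice $M_0$ is too coarse: when $s$ is not prime to $N$, the congruence $j^2\equiv s^2$ has solutions other than $j\equiv\pm s$ at the prime factors of $N$, and nothing guarantees primitive local representations. We need finer lattices adapted to $n$, yet only finitely many of them. This is a compactness argument and the only place where (i) enters (Section~\ref{sec:types}).
\item[2.] For each pattern of signs we need a correcting reflection whose denominators are as mild as the $7$ above (Section~\ref{sec:refl}).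
\item[3.] The sublattice that absorbs these denominators represents fewer numbers locally. We compensate by choosing $s$ modulo the new primes (Lemma~\ref{lem:local}).
\item[4.] Local representations lead to the genus, not the spinor genus. The gap closes unless $m(n,s)$ lies in one of finitely many square classes (Section~\ref{sec:spinor}), and these are avoided by allowing several values of $s$ (Section~\ref{sec:end}).
\end{itemize}

Let $P$ be the set of primes dividing $2hND$, and $\kappa_p=\operatorname{ord}_pN$. For $\ell\notin P$ the lattice $\Lambda_\ell$ is unimodular, $u\in\Lambda_\ell$, and $Q(u)=N/h$ is a unit. Hence $\Lambda_\ell=\mathbb{Z}_\ell u\perp K_\ell$, the lattice $K_\ell$ is unimodular of rank $3$ with $\ell$ odd, and $\det K_\ell\cdot N/h=D$ up to squares of units, so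
\begin{equation}\label{eq:det}
\det K_\ell\in DhN\,(\mathbb{Z}_\ell^\times)^2\qquad(\ell\notin P).
\end{equation}

\section{Finitely many local types}\label{sec:types}

Fix $p\in P$. We want a local solution $v\in\Lambda_p$ of $Q(v)=n$ that survives small $p$-adic changes of $n$ and of $s=L(v)$. If the projection $\xi$ in \eqref{eq:proj} has nonzero norm, then every nearby number is a norm $Q(\rho\xi)$ with $\rho$ a unit, by (F2). So call $v\in\Lambda_p$ \emph{admissible} if $m(Q(v),L(v))\ne0$. Since $m(\nu,\sigma)=Nh\,(Q(u)\nu-\sigma^2)$, this means $L(v)^2\ne Q(u)Q(v)$.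

\begin{lemma}\label{lem:adm}
Every $\nu\in Q(\Lambda_p)$ is the norm of an admissible vector.
\end{lemma}

\begin{proof}
Let $\nu=0$. We need an isotropic $v\in\Lambda_p$ with $L(v)\ne0$. By (i) there is an isotropic $e\in\Lambda\otimes\mathbb{Q}_p$; take $f'$ with $B(e,f')=1$ and $f=f'-\frac12Q(f')e$, so that $Q(f)=0$ and $B(e,f)=1$. For $w\perp e,f$ the vector $w-\frac12Q(w)e+f$ has norm $Q(w)-Q(w)=0$. Hence isotropic vectors span the space, $L$ is nonzero on one of them, and a multiple of it lies in $\Lambda_p$.

Let $\nu\ne0$ and $Q(v_0)=\nu$ with $v_0\in\Lambda_p$. Suppose that $v_0$ is not admissible, so $L(v_0)^2=Q(u)\nu\ne0$. We move $v_0$ slightly along a conic of constant norm. As $v_0^\perp$ is nondegenerate, there is $x\in\Lambda_p$ with $B(x,v_0)=0$ and $Q(x)\ne0$. For small $\lambda\in\mathbb{Q}_p^\times$ put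
\[
\alpha=\frac{\lambda^2Q(x)}{\nu},\qquad v_\lambda=\frac{(1-\alpha)v_0+2\lambda x}{1+\alpha}.
\]
Then $Q(v_\lambda)=\nu\,\frac{(1-\alpha)^2+4\alpha}{(1+\alpha)^2}=\nu$, and $v_\lambda\to v_0$ as $\lambda\to0$. Since $\Lambda_p$ is open and $L(v_0)\ne-L(v_0)$, for small $\lambda$ we have $v_\lambda\in\Lambda_p$ and $L(v_\lambda)\ne-L(v_0)$. Finally, $L(v_\lambda)=L(v_0)$ is equivalent to $\lambda L(x)=\alpha L(v_0)$, that is, to $L(x)=\lambda Q(x)L(v_0)/\nu$, which holds for at most one $\lambda$. For any other small $\lambda$, $L(v_\lambda)^2\ne L(v_0)^2=Q(u)\nu$.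
\end{proof}

To an admissible $v\in\Lambda_p$ attach
\[
\nu=Q(v),\quad\sigma=L(v),\quad\xi=Nv-h\sigma u,\quad\mu=Q(\xi)=m(\nu,\sigma)\ne0,\quad r=\kappa_p+\operatorname{ord}_p\mu+3 .
\]
By \eqref{eq:proj}, $\xi\in K_p$ and $\xi+h\sigma u\in N\Lambda_p$. If $n\equiv\nu$ and $s\equiv\sigma\pmod{p^r}$, then $m(n,s)\equiv\mu\pmod{p^r}$, hence $m(n,s)/\mu\in1+p^3\mathbb{Z}_p$, and by (F2)
\begin{equation}\label{eq:rho}
m(n,s)\equiv\mu\pmod{p^r}\qquad\text{and}\qquad m(n,s)=\rho^2\mu\ \text{ for some }\rho\in\mathbb{Z}_p^\times .
\end{equation}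
By Lemma~\ref{lem:adm} the open balls $\nu+p^r\mathbb{Z}_p$ attached to admissible vectors cover $Q(\Lambda_p)$, which is compact as the continuous image of $\Lambda_p$. Fix a finite set $\mathcal{D}_p$ of admissible vectors whose balls cover $Q(\Lambda_p)$.

\begin{definition}
A \emph{type} is a tuple $\delta=(v_p)_{p\in P}\in\prod_{p\in P}\mathcal{D}_p$; we write $\nu_p,\sigma_p,\xi_p,\mu_p,r_p$ for the quantities attached to $v_p$. An integer $n$ \emph{has type $\delta$} if $n\equiv\nu_p\pmod{p^{r_p}}$ for all $p\in P$.
\end{definition}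

There are finitely many types, and every integer $n$ with $n\in Q(\Lambda_p)$ for all $p$ has at least one.

\begin{remark}
Hypothesis (i) was used only for $\nu=0$, and it will not be used again. It provides one ball around $0$, and thus one residue class for $s$, that serves all $n$ divisible by a high power of $p$. If $Q$ is anisotropic over $\mathbb{Q}_p$, the only vector of norm $0$ is $v=0$, which is not admissible; the integers $n_i$ of Section~\ref{sec:aniso} tend $p$-adically to this bad point.
\end{remark}

\section{Sign-correcting reflections and the lattice of a type}\label{sec:refl}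

At $p\in P$ we shall use the lattice $\mathbb{Z}_p\xi_p+p^kK_p$ with $k$ large: in it $\xi_p$ is primitive, and a vector whose norm is close to $\mu_p$ is close to $\pm\xi_p$. To correct the signs we need vectors $\zeta\in K$ with prescribed behavior at the primes of $P$. At a prime $\ell\notin P$ the reflection $\tau_\zeta$ has denominator $\ell^{\operatorname{ord}_\ell Q(\zeta)}$. We cannot remove these denominators, but a sieve for squarefree values keeps the exponents at most $1$.

\begin{lemma}\label{lem:sieve}
Let $P'\supseteq P$ be a finite set of primes, let $\zeta_p\in K_p$ with $Q(\zeta_p)\ne0$ for $p\in P'$, and let $k\ge0$. There is $\zeta\in K$ such that $\zeta\equiv\zeta_p\pmod{p^kK_p}$ and $\operatorname{ord}_pQ(\zeta)=\operatorname{ord}_pQ(\zeta_p)$ for $p\in P'$, and $\ell^2\nmid Q(\zeta)$ for all primes $\ell\notin P'$.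
\end{lemma}

\begin{proof}
Enlarge $k$ so that $k>\operatorname{ord}_pQ(\zeta_p)$ for all $p\in P'$. As $B$ is integral, the congruence gives $Q(\zeta)\equiv Q(\zeta_p)\pmod{p^k}$ and hence the equality of valuations. Put $A=\prod_{p\in P'}p^{\operatorname{ord}_pQ(\zeta_p)}$ and $C=\prod_{p\in P'}p^k$, so $A\mid C$. We look for $\zeta$ on a line $\alpha+Ct\beta$, $t\in\mathbb{Z}$, along which the norm is a quadratic polynomial in $t$.

Fix a primitive $\beta\in K$, and let $\Pi$ be the set of primes $\ell\notin P'$ dividing $Q(\beta)$. For $\ell\in\Pi$ the lattice $K_\ell$ is unimodular, so some $\alpha_\ell\in K_\ell$ has $B(\alpha_\ell,\beta)=1$. By (F1) there is $\alpha\in K$ with $\alpha\equiv\zeta_p\pmod{p^kK_p}$ for $p\in P'$ and $\alpha\equiv\alpha_\ell\pmod{\ell K_\ell}$ for $\ell\in\Pi$. Such $\alpha$ form a coset of a sublattice of rank $3$, so we may take $\alpha\notin\mathbb{Q}\beta$. Since $A\mid Q(\alpha)$ and $A\mid C$,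
\[
g(t)=\frac{Q(\alpha+Ct\beta)}{A}=\frac{Q(\alpha)+2CB(\alpha,\beta)\,t+C^2Q(\beta)\,t^2}{A}\in\mathbb{Z}[t].
\]
Its discriminant $4C^2\bigl(B(\alpha,\beta)^2-Q(\alpha)Q(\beta)\bigr)/A^2$ is negative by the Cauchy--Schwarz inequality, and $g>0$. For $\ell\notin P'$ the reduction of $g$ modulo $\ell$ is a nonzero polynomial: the leading coefficient is prime to $\ell$ if $\ell\notin\Pi$, and the middle coefficient is prime to $\ell$ if $\ell\in\Pi$. It has at most $2<\ell$ roots, so $\ell\nmid g(t)$ for some $t$.

Let $z\ge3$ be an integer such that every prime $\ell\notin P'$ dividing the leading coefficient or the discriminant of $g$ is at most $z$. Let $W$ be the product of the primes $\ell\le z$, $\ell\notin P'$, choose $t_0$ with $\gcd(g(t_0),W)=1$, and put $G(j)=g(t_0+Wj)$. No prime factor of $W$ divides any $G(j)$. For $\ell>z$, $\ell\notin P'$, the leading coefficient and the discriminant of $G$ are $W^2$ times those of $g$, hence prime to $\ell$. So $G$ has at most two roots modulo $\ell$, they are simple, and each lifts uniquely modulo $\ell^2$. There is a constant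 $c$ with $0<G(j)\le c^2J^2$ for $1\le j\le J$, so $\ell^2\mid G(j)$ forces $\ell\le cJ$. The number of $j\in[1,J]$ with $\ell^2\mid G(j)$ for some prime $\ell\notin P'$ is therefore at most
\[
\sum_{z<\ell\le cJ}2\Bigl(\frac J{\ell^2}+1\Bigr)\le\frac{2J}{z}+2\pi(cJ)\le\frac23J+2\pi(cJ),
\]
which is less than $J$ for large $J$ because the primes have density zero. Take a remaining $j$ and put $\zeta=\alpha+C(t_0+Wj)\beta$. Then $\zeta\equiv\alpha\pmod{p^kK_p}$ for $p\in P'$, and $Q(\zeta)=A\,G(j)$.
\end{proof}

\subsection*{The reflections}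
Fix a type $\delta$. For $p\in P$ the vector $\xi_p$ is anisotropic, so there is an anisotropic $\eta_p\in K_p$ orthogonal to $\xi_p$. Then $\tau_{\xi_p}\xi_p=-\xi_p$ and $\tau_{\eta_p}\xi_p=\xi_p$. The map $\eta\mapsto\tau_\eta\xi_p$ is continuous on the open set of anisotropic vectors, so there is $k_0$ such that, for all $p\in P$ and $\eta\in K_p$, each of the congruences below implies $Q(\eta)\ne0$ and
\begin{align*}
\eta\equiv\xi_p\pmod{p^{k_0}K_p}&\ \Longrightarrow\ \tau_\eta\xi_p\in-\xi_p+p^{\kappa_p}K_p,\\
\eta\equiv\eta_p\pmod{p^{k_0}K_p}&\ \Longrightarrow\ \tau_\eta\xi_p\in\xi_p+p^{\kappa_p}K_p .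
\end{align*}
Let $\mathbf{1}=(1,\dots,1)\in\{\pm1\}^P$. We go through the sign vectors $\varepsilon\in\{\pm1\}^P\setminus\{\mathbf{1}\}$ one after another and choose $\zeta_\varepsilon\in K$, writing $F_\varepsilon$ for the set of primes $\ell\notin P$ that divide $Q(\zeta_\varepsilon)$. At the stage of $\varepsilon$ apply Lemma~\ref{lem:sieve} with $k=k_0$ and with $P'$ the union of $P$ and the sets $F_{\varepsilon'}$ obtained so far. At $p\in P$ prescribe $\xi_p$ if $\varepsilon_p=-1$ and $\eta_p$ if $\varepsilon_p=1$; at $\ell\in P'\setminus P$ prescribe a vector of norm $1$, which exists by Lemma~\ref{lem:unimod}(c). Put $\tau_\varepsilon=\tau_{\zeta_\varepsilon}$, and let $\tau_{\mathbf{1}}$ be the identity and $F_{\mathbf{1}}=\emptyset$. The $\tau_\varepsilon$ are isometries of the rational space $V$, and: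
\begin{itemize}
\item[(R1)] $\tau_\varepsilon\xi_p\in\varepsilon_p\xi_p+p^{\kappa_p}K_p$ for all $\varepsilon$ and all $p\in P$;
\item[(R2)] $\operatorname{ord}_\ell Q(\zeta_\varepsilon)=1$ for $\ell\in F_\varepsilon$;
\item[(R3)] the sets $F_\varepsilon$ are pairwise disjoint.
\end{itemize}
We use one reflection for each sign vector, rather than one for each prime, in order to avoid composites: the condition $\ell\mid B(\omega,\zeta)$ that makes $\tau_\zeta\omega$ integral need not survive the application of another reflection first.

\subsection*{The lattice}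
Let $F=\bigcup_\varepsilon F_\varepsilon$. Choose $k$ so large that $k\ge r_p$ and $p^k\tau_\varepsilon K_p\subseteq p^{\kappa_p}K_p$ for all $p\in P$ and all $\varepsilon$. By (F1) and (R3) there is a lattice $M_\delta\subseteq K$ on $V$ with completions
\[
(M_\delta)_p=\begin{cases}
\mathbb{Z}_p\xi_p+p^kK_p, & p\in P,\\
\{\omega\in K_p: B(\omega,\zeta_\varepsilon)\in p\mathbb{Z}_p\}, & p\in F_\varepsilon,\\
K_p, & p\notin P\cup F.
\end{cases}
\]
It is positive definite and ternary, and $B$ is integral on it. The next lemma shows that a representation by $M_\delta$ solves our problem; it is Example~\ref{ex:fifteen} in general form.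

\begin{lemma}\label{lem:descent}
Let $n$ have type $\delta$, and let $s\in\mathbb{Z}$ satisfy $s\equiv\sigma_p\pmod{p^{r_p}}$ for all $p\in P$. If $M_\delta$ represents $m(n,s)$, then $n=Q(v)$ for some $v\in\Lambda$ with $L(v)=s$.
\end{lemma}

\begin{proof}
Let $\omega\in M_\delta$ have norm $m=m(n,s)$.

\emph{The signs.} For $p\in P$ write $\omega=j_p\xi_p+p^kx_p$ with $j_p\in\mathbb{Z}_p$, $x_p\in K_p$. As $k\ge r_p$, we get $j_p^2\mu_p\equiv Q(\omega)=m\equiv\mu_p\pmod{p^{r_p}}$ by \eqref{eq:rho}, so $(j_p-1)(j_p+1)\equiv0\pmod{p^{\kappa_p+3}}$. For odd $p$ at most one of the two factors is divisible by $p$. For $p=2$ both are even and differ by $2$, so one has valuation exactly $1$ and the other at least $\kappa_2+2$. In either case $j_p\equiv\varepsilon_p\pmod{p^{\kappa_p}}$ for a sign $\varepsilon_p$. Let $\varepsilon=(\varepsilon_p)_{p\in P}$ and $\xi'=\tau_\varepsilon\omega\in V$. Then $Q(\xi')=m$. We check prime by prime that $\xi'\in K$ and $\xi'+hsu\in N\Lambda$; Lemma~\ref{lem:lift} then finishes the proof.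

\emph{Primes $p\in P$.} By (R1) and the choice of $k$,
\[
\xi'=j_p\tau_\varepsilon\xi_p+p^k\tau_\varepsilon x_p\in j_p\varepsilon_p\xi_p+p^{\kappa_p}K_p=\xi_p+p^{\kappa_p}K_p\subseteq K_p .
\]
Since $p^{\kappa_p}\Lambda_p=N\Lambda_p$, $s\equiv\sigma_p\pmod{p^{\kappa_p}}$ and $hu\in\Lambda$, we obtain $\xi'+hsu\equiv\xi_p+h\sigma_pu=Nv_p\equiv0\pmod{N\Lambda_p}$.

\emph{Primes $\ell\notin P$.} If $\varepsilon=\mathbf{1}$, then $\xi'=\omega\in K_\ell$. Otherwise $\xi'=\omega-\frac{2B(\omega,\zeta_\varepsilon)}{Q(\zeta_\varepsilon)}\zeta_\varepsilon$, and the coefficient lies in $\mathbb{Z}_\ell$: for $\ell\notin F_\varepsilon$ the denominator is a unit, and for $\ell\in F_\varepsilon$ it has valuation $1$ by (R2) while $\ell\mid B(\omega,\zeta_\varepsilon)$. So $\xi'\in K_\ell$, and $\xi'+hsu\in\Lambda_\ell=N\Lambda_\ell$ because $N$ is a unit.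
\end{proof}

\subsection*{Local representations}
At a prime $\ell\in F$ the lattice $M_\delta$ has index $\ell$ in $K$, and its norms modulo $\ell$ turn out to lie in $c\,\mathbb{F}_\ell^2$ for a fixed unit $c$. So $m(n,s)$ must be steered into this set, and the residue of $s$ modulo $\ell$ is still free. Properties (R2) and (R3) ensure that there is no further local condition. Put
\[
R_\delta=\prod_{p\in P}p^{r_p}\prod_{\ell\in F}\ell .
\]

\begin{lemma}\label{lem:local}
For each $n$ of type $\delta$ there is a residue class modulo $R_\delta$ such that every integer $s$ in it satisfies $s\equiv\sigma_p\pmod{p^{r_p}}$ for $p\in P$, and $m(n,s)$ is primitively represented by $(M_\delta)_p$ for every prime $p$.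
\end{lemma}

\begin{proof}
Write $M=M_\delta$ and $m=m(n,s)$. We impose one congruence on $s$ at each prime of $P\cup F$ and combine them by the Chinese remainder theorem.

\emph{Primes $p\in P$.} Impose $s\equiv\sigma_p\pmod{p^{r_p}}$. By \eqref{eq:rho} the vector $\rho\xi_p\in M_p$ has norm $m$, and $\rho$ is a unit. If $\xi_p\in pM_p$, then $(1-pj)\xi_p\in p^{k+1}K_p$ for some $j\in\mathbb{Z}_p$, so $\xi_p\in p^{k+1}K_p$ and $\operatorname{ord}_p\mu_p\ge2k+2$. This contradicts $\operatorname{ord}_p\mu_p<r_p\le k$. So $\rho\xi_p$ is primitive in $M_p$.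

\emph{Primes $\ell\notin P\cup F$.} Here $M_\ell=K_\ell$, and Lemma~\ref{lem:unimod}(c) applies.

\emph{Primes $\ell\in F_\varepsilon$.} By (R2), $\ell\mid Q(\zeta_\varepsilon)$ and $\zeta_\varepsilon\notin\ell K_\ell$. Lemma~\ref{lem:unimod}(b) gives $K_\ell=(\mathbb{Z}_\ell e+\mathbb{Z}_\ell f)\perp\mathbb{Z}_\ell g$ with $e\equiv\zeta_\varepsilon\pmod{\ell K_\ell}$, $Q(e)=Q(f)=0$, $B(e,f)=1$. Let $c=Q(g)$. The determinant in this basis is $-c$, so $c=-DhN\lambda^2$ with $\lambda\in\mathbb{Z}_\ell^\times$ by \eqref{eq:det}. Since $B(Xe+Yf+Zg,e)=Y$,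
\[
M_\ell=\mathbb{Z}_\ell e+\mathbb{Z}_\ell\,\ell f+\mathbb{Z}_\ell g,\qquad Q(Xe+Y\ell f+Zg)=2\ell XY+cZ^2 .
\]
We need $m=N(Nn-hs^2)\equiv cZ^2\pmod\ell$. As $h$ and $D$ are prime to $\ell$, (F3) gives integers $s_\ell,t$ with $hs_\ell^2-hDt^2\equiv Nn\pmod\ell$. Impose $s\equiv s_\ell\pmod\ell$ and put $Z=t/\lambda$. Then $m\equiv-NhDt^2=cZ^2\pmod\ell$. With $X=1$ and $Y=(m-cZ^2)/(2\ell)\in\mathbb{Z}_\ell$ we obtain a vector of norm $m$ in $M_\ell$, primitive because $X=1$.
\end{proof}

\section{From the genus to the spinor genus}\label{sec:spinor}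

This section is independent of the preceding construction.

\begin{proposition}\label{prop:spinor}
Let $M$ be a lattice on a positive definite ternary space $V$ over $\mathbb{Q}$, with $B$ integral on $M$ and $d=\det M$. Let $m>0$ be an integer that is primitively represented by $M_p$ for every prime $p$. If there is a prime $q\nmid2d$ with $\operatorname{ord}_qm$ odd, then $m$ is primitively represented by a lattice in the spinor genus of $M$.
\end{proposition}

The idea is as follows. Take a rational vector $\omega$ of norm $m$ and local rotations $\varphi_p$ that carry the local primitive vectors to $\omega$. The lattice with completions $\varphi_pM_p$ lies in the genus of $M$ and contains $\omega$ primitively. It lies in the spinor genus if the family of spinor norms $\theta(\varphi_p)$ is the product of a global spinor norm and spinor norms of automorphisms of the $M_p$. We may still change $\varphi_p$ by rotations fixing $\omega$, whose spinor norms are the local norms from $E=\mathbb{Q}(\sqrt{-md})$. Global elements and local norms leave an obstruction of order $2$,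 and the prime $q$ removes it.

We recall what is needed. For $a,b\in\mathbb{Q}_p^\times$ (with $\mathbb{Q}_\infty=\mathbb{R}$) the \emph{Hilbert symbol} $(a,b)_p$ is $1$ if $a=X^2-bY^2$ is solvable in $\mathbb{Q}_p$, and $-1$ otherwise. It is symmetric and bimultiplicative. For odd $p$ and units $\epsilon,\epsilon'$ one has $(\epsilon,\epsilon')_p=1$, while $(\epsilon,p\epsilon')_p$ is the Legendre symbol of $\epsilon$ modulo $p$. \emph{Hilbert reciprocity} states that $\prod_{p\le\infty}(a,b)_p=1$ for $a,b\in\mathbb{Q}^\times$. The group $\mathbb{A}_f^\times$ of \emph{finite ideles} consists of the families $(x_p)_p$ with $x_p\in\mathbb{Q}_p^\times$ and $x_p\in\mathbb{Z}_p^\times$ for almost all $p$; the idele group is $J_{\mathbb{Q}}=\mathbb{A}_f^\times\times\mathbb{R}^\times$, with $\mathbb{Q}^\times$ embedded diagonally. For a quadratic field $E$ with idele group $J_E$ and norm map $\mathrm{Nm}:J_E\to J_{\mathbb{Q}}$, class field theory gives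
\begin{equation}\label{eq:index}
[J_{\mathbb{Q}}:\mathbb{Q}^\times\,\mathrm{Nm}\,J_E]=2 .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:spinor}]
\emph{Step 1: the vector $\omega$ and the rotations $\varphi_p$.} The form $Q(x)-mt^2$ on $V\oplus\mathbb{Q}$ is isotropic over $\mathbb{R}$ and over every $\mathbb{Q}_p$, hence over $\mathbb{Q}$ by (F5), and $t\ne0$ in a nontrivial zero because $V$ is definite. So there is $\omega\in V$ with $Q(\omega)=m$. Let $z_p\in M_p$ be primitive of norm $m$. For almost all $p$ the vector $\omega$ is primitive in $M_p$; for these take $z_p=\omega$ and $\varphi_p=1$. For the other $p$, (F6) gives $\varphi_p\in O(V_p)$ with $\varphi_pz_p=\omega$, and after composing, if necessary, with the reflection in an anisotropic vector of $\omega^\perp$ we have $\varphi_p\in SO(V_p)$.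

\emph{Step 2: two groups of spinor norms.} Let $\mathcal{N}_p=\{y\in\mathbb{Q}_p^\times:(y,-md)_p=1\}$, the group of nonzero values of $X^2+mdY^2$. The plane $\omega^\perp\subset V_p$ has determinant $d/m$, which is $md$ up to squares, so in a suitable orthogonal basis its form is $\gamma(X^2+mdY^2)$ with $\gamma\in\mathbb{Q}_p^\times$. For anisotropic $a,b\in\omega^\perp$ the rotation $\tau_a\tau_b$ fixes $\omega$, and its spinor norm $Q(a)Q(b)$ runs through all classes in $\mathcal{N}_p$. Thus every $y\in\mathcal{N}_p$ is the spinor norm of an element of $SO(V_p)$ fixing $\omega$.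

Let $SO(M_p)$ be the stabilizer of $M_p$ in $SO(V_p)$, and $\Theta_p\subseteq\mathbb{Q}_p^\times$ the preimage of $\theta(SO(M_p))$. For $p\nmid2d$ we have $\Theta_p\supseteq\mathbb{Z}_p^\times$: given a unit $\epsilon$, Lemma~\ref{lem:unimod}(c) provides $a,b\in M_p$ of norms $\epsilon$ and $1$, and $\tau_a\tau_b\in SO(M_p)$. Let $\mathcal{N}$ and $\Theta$ be the groups of finite ideles with all components in $\mathcal{N}_p$ and in $\Theta_p$, respectively.

\emph{Step 3: $\mathbb{A}_f^\times=\mathbb{Q}_{>0}\,\Theta\,\mathcal{N}$.} The field $E=\mathbb{Q}(\sqrt{-md})$ is imaginary quadratic. We claim $\mathrm{Nm}\,J_E=\mathcal{N}\times\mathbb{R}_{>0}$. The norm of $X+Y\sqrt{-md}\in E\otimes\mathbb{Q}_p$ is $X^2+mdY^2$, and the norms from $\mathbb{C}^\times$ are the positive reals; this gives the inclusion $\subseteq$, and shows that each component of an element on the right is a local norm. It remains to see that the local preimages can be chosen to be units for almost all $p$. If $p\nmid2md$ and $y_p$ is a unit, then $X^2+mdY^2=y_p$ has a nonzero solution modulo $p$ by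 (F3), which lifts to $\mathbb{Z}_p$ by Hensel's lemma, and $X+Y\sqrt{-md}$ is integral with integral inverse $(X-Y\sqrt{-md})/y_p$.

Consider the map $\mathbb{A}_f^\times\to J_{\mathbb{Q}}/\mathbb{Q}^\times\mathrm{Nm}\,J_E$, $x\mapsto(x,1)$. It is onto, since any idele can be multiplied by $\pm1\in\mathbb{Q}^\times$ and by an element of $\{1\}\times\mathbb{R}_{>0}$ to make its real component $1$. If $(x,1)=r\cdot(y,t)$ with $r\in\mathbb{Q}^\times$, $y\in\mathcal{N}$, $t>0$, then $r=1/t>0$; so the kernel is $\mathbb{Q}_{>0}\mathcal{N}$. By \eqref{eq:index}, $\mathbb{Q}_{>0}\mathcal{N}$ has index $2$ in $\mathbb{A}_f^\times$, and it suffices to find one element of $\Theta$ outside it.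

The character $\chi(x)=\prod_{p<\infty}(x_p,-md)_p$ of $\mathbb{A}_f^\times$ (a finite product) is trivial on $\mathcal{N}$ by definition, and on $\mathbb{Q}_{>0}$ by reciprocity, since $(r,-md)_\infty=1$ for $r>0$. As $q$ is odd and $\operatorname{ord}_q(-md)=\operatorname{ord}_qm$ is odd, a unit $\epsilon\in\mathbb{Z}_q^\times$ that is a nonsquare modulo $q$ has $(\epsilon,-md)_q=-1$. The idele with component $\epsilon$ at $q$ and $1$ elsewhere lies in $\Theta$, because $q\nmid 2d$, and has $\chi=-1$.

\emph{Step 4: the lattice.} All equalities of spinor norms are modulo squares. Let $x\in\mathbb{A}_f^\times$ have $x_p=\theta(\varphi_p)$, with $x_p=1$ whenever $\varphi_p=1$. Write $x=r\vartheta y$ with $r\in\mathbb{Q}_{>0}$, $\vartheta\in\Theta$, $y\in\mathcal{N}$. For almost all $p$ the component $y_p$ is a unit in $\Theta_p$; for these $p$ replace $(\vartheta_p,y_p)$ by $(\vartheta_py_p,1)$. By Step 2 choose $\psi_p\in SO(V_p)$ fixing $\omega$ with $\theta(\psi_p)=y_p^{-1}$, taking $\psi_p=1$ when $y_p=1$. By (F1) there is a lattice $M'$ on $V$ with $M'_p=\psi_p\varphi_pM_p$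 for all $p$. The vector $\omega=\psi_p\varphi_pz_p$ is primitive in every $M'_p$, so $M'$ primitively represents $m$. Moreover $\theta(\psi_p\varphi_p)=x_py_p^{-1}=r\vartheta_p$.

The form $Q(a)-rQ(b)$ on $V\oplus V$ is indefinite of dimension $6$, so it has a nontrivial rational zero by (F4) and (F5), and $a,b\ne0$ because $V$ is definite. Then $\varrho=\tau_a\tau_b\in SO(V)$ has spinor norm $Q(a)Q(b)=rQ(b)^2$, that is, $r$. Choose $\gamma_p\in SO(M_p)$ with $\theta(\gamma_p)=\vartheta_p$. The rotation $\Sigma_p=\varrho^{-1}\psi_p\varphi_p\gamma_p^{-1}\in SO(V_p)$ has trivial spinor norm, and $\varrho\Sigma_pM_p=\psi_p\varphi_p\gamma_p^{-1}M_p=M'_p$ for all $p$. So $M'$ is in the spinor genus of $M$.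
\end{proof}

\section{Choice of $\mathcal{S}$ and the end of the proof}\label{sec:end}

The positive integers not covered by Proposition~\ref{prop:spinor} are those of the form $tA^2$ with $t$ a squarefree divisor of $2d$. Two large numbers $tA^2\neq tA'^2$ are far apart, whereas the numbers $m(n,s)$ for bounded $s$ lie within a bounded distance of each other. So it suffices to offer more values of $s$ than there are such $t$.

\begin{proof}[Proof of \textup{(i)}$\Rightarrow$\textup{(ii)} in Theorem~\ref{thm:B}]
For each of the finitely many types $\delta$ let $d_\delta=\det M_\delta$, and let $T_\delta$ be the number of positive squarefree divisors of $2d_\delta$. Let $R$ be the least common multiple of the $R_\delta$, let $T=1+\max_\delta T_\delta$, and put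
\[
\mathcal{S}=\{0,1,\dots,TR-1\},\qquad H=NhT^2R^2 .
\]
Then $m(n,s)>N^2n-H$ for all $s\in\mathcal{S}$. Let $n$ be an integer with $n\in Q(\Lambda_p)$ for all $p$ and $N^2n-H\ge H^2$, and let $\delta$ be a type of $n$. Since $R_\delta\mid R$, the residue class of Lemma~\ref{lem:local} contains at least $T$ elements of $\mathcal{S}$, and $m(n,s)>H^2>0$ for each of them.

We claim that for one of these $s$ there is a prime $q\nmid2d_\delta$ with $\operatorname{ord}_qm(n,s)$ odd. Otherwise each $m(n,s)$ is of the form $tA^2$ with $A\ge1$ an integer and $t$ a squarefree divisor of $2d_\delta$. There are fewer than $T$ such $t$, so two elements $s<s'$ share the same one: $m(n,s)=tA^2$ and $m(n,s')=tA'^2$. As $0\le s<s'<TR$,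
\[
0<t(A^2-A'^2)=Nh(s'^2-s^2)<H .
\]
Thus $A>A'$ and $A^2-A'^2\ge A+A'\ge A$, so $tA<H$ and $m(n,s)=tA^2\le(tA)^2<H^2$, a contradiction.

For this $s$, Lemma~\ref{lem:local} and Proposition~\ref{prop:spinor} show that $m(n,s)$ is primitively represented by a lattice in the spinor genus of $M_\delta$. Let $m_0$ be the largest of the bounds that Theorem~\ref{thm:DSP} provides for the finitely many lattices $M_\delta$. If also $N^2n-H\ge m_0$, then $M_\delta$ represents $m(n,s)$, and Lemma~\ref{lem:descent} gives $v\in\Lambda$ with $Q(v)=n$ and $L(v)=s\in\mathcal{S}$.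
\end{proof}

Together with Section~\ref{sec:aniso} and the remark after its statement, this proves Theorem~\ref{thm:B}, and with it Theorem~\ref{thm:A}.

\begin{thebibliography}{9}

\bibitem{DSP}
W. Duke and R. Schulze-Pillot, \emph{Invent. Math.} \textbf{99} (1990), 49--57.

\bibitem{WS}
Hai-Liang Wu and Zhi-Wei Sun, \emph{Sums of squares with restrictions involving primes}, arXiv:1811.08341 (2018).

\end{thebibliography}
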